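# Fat points of weight at most $nd+1$ and the conditions they impose on forms of degree $d$

## 1. Quadrics in $\mathbb P^3$ through a few points

A quadratic form $f$ in $x_0,\dots,x_3$ has ten coefficients. Asking that $f$ vanish at given points, perhaps to higher order, is a system of linear equations on these coefficients. When are the equations independent? Let us compute three cases, with $e_0,\dots,e_3$ the standard basis vectors.

**Example 1.1 (four points on a line).** Let the characteristic be different from $2$ and take the points $e_0,\ e_1,\ e_0+e_1,\ e_0-e_1$. On their line $f$ becomes $ax_0^2+bx_0x_1+cx_1^2$, with values $a$, $c$, $a+b+c$, $a-b+c$ at the four points. So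
$$f(e_0+e_1)+f(e_0-e_1)=2f(e_0)+2f(e_1)\qquad\text{for every }f .$$
The four conditions satisfy one relation, and only one, because $a,\ c,\ a+b+c$ are independent.

**Example 1.2 (two double points).** Ask that $f$ vanish to order $2$ at $e_0$ and at $e_1$. At $e_0$ this kills the coefficients of $x_0^2,x_0x_1,x_0x_2,x_0x_3$. At $e_1$ it kills those of $x_1^2,x_0x_1,x_1x_2,x_1x_3$. These are eight conditions, and the condition on $x_0x_1$ occurs twice. Again there is exactly one relation. It comes from the line through the two points, which carries multiplicities of sum $2+2=4$, as in Example 1.1.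

**Example 1.3 (six points in a plane).** Take six points in the plane $x_3=0$. If they lie on the conic parametrized by $(1:t:t^2:0)$, then $f$ restricts to a polynomial of degree at most $4$ in $t$. Such polynomials form a space of dimension $5$, so six evaluations on it are dependent. If the six points lie on no conic of the plane, then the six evaluations on the six-dimensional space of ternary quadratic forms have zero common kernel, so they are independent. Every ternary quadratic form extends to $\mathbb P^3$, so they are independent on quadrics of $\mathbb P^3$ as well.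

For degree $d$ forms and a line, the number $d+1$ is a hard limit: forms of degree $d$ in two variables have dimension $d+1$. In a linear subspace of dimension $r$ there are rational normal curves $t\mapsto(1:t:\dots:t^r)$, on which a form of degree $d$ becomes a polynomial of degree at most $rd$. Hence $rd+2$ points may be dependent although no smaller subspace contains too many of them. Example 1.3, where $6=2\cdot2+2$, shows that at weight $rd+2$ both outcomes occur. Suppose now that the total weight is at most $nd+1$ and that no proper subspace of dimension $r$ carries weight above $rd+2$. Are the subspaces of weight exactly $rd+2$ the only places where a dependency can come from?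

## 2. Fat points, weights and tight subspaces

Let $K$ be an algebraically closed field and $\mathbb P^n=\mathbb P^n_K$. The proof uses only that $K$ is infinite and that the points are $K$-rational; the characteristic is arbitrary.

**Definition (fat points).** For distinct points $p_1,\dots,p_s\in\mathbb P^n$ with homogeneous prime ideals $\mathfrak p_i\subset K[x_0,\dots,x_n]$ and integers $m_i\ge1$, the scheme $Z=\sum m_ip_i$ is the $0$-dimensional scheme defined by the saturated ideal $\mathfrak p_1^{m_1}\cap\dots\cap\mathfrak p_s^{m_s}$. Its weight is $\mathrm w(Z)=\sum m_i$. For a linear subspace $L$, the weight of $Z$ on $L$ is $\mathrm w_L(Z)=\sum_{p_i\in L}m_i$, also written $\mathrm w_L$. The scheme $Z\cap L$ is the scheme-theoretic intersection, viewed as a scheme of fat points in $L$.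

A form lies in $\mathfrak p_i^{m_i}$ exactly when it vanishes to order at least $m_i$ at $p_i$. If $p_i\in L$, the ideal $\mathfrak p_i^{m_i}$ restricts to the $m_i$-th power of the ideal of $p_i$ in $L$. So $Z\cap L=\sum_{p_i\in L}m_ip_i$ with the same multiplicities. For instance, in Example 1.2 with $L$ the line through $e_0$ and $e_1$, the scheme $Z\cap L$ consists of two double points of $\mathbb P^1$, and $\mathrm w_L(Z)=4$.

Let $R_d$ be the space of forms of degree $d\ge 1$. The number $h^1(\mathcal I_Z(d))$ counts the relations among the conditions. Precisely, if all $m_i\le d+1$, then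
$$h^1(\mathcal I_Z(d))=\dim\mathrm{coker}\Big(R_d\to\bigoplus_i R_d/(\mathfrak p_i^{m_i})_d\Big).\tag{2.1}$$
To see this, use $0\to\mathcal I_Z(d)\to\mathcal O_{\mathbb P^n}(d)\to\mathcal O_Z(d)\to0$ and $h^1(\mathcal O_{\mathbb P^n}(d))=0$. They give $h^1(\mathcal I_Z(d))=\dim\mathrm{coker}(R_d\to\bigoplus_i H^0(\mathcal O_{m_ip_i}(d)))$. For one point, in coordinates with $p=(1:0:\dots:0)$, the kernel of $R_d\to H^0(\mathcal O_{mp}(d))$ is $(\mathfrak p^m)_d$. The target is the space of polynomials in $x_1/x_0,\dots,x_n/x_0$ modulo terms of degree at least $m$. Each monomial of degree at most $m-1\le d$ comes from a monomial in $R_d$, so the map is onto.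

The following statement was posed as a conjecture in Edoardo Ballico, Olivia Dumitrescu and Elisa Postinghel, "On Segre's bound for fat points in $\mathbb P^n$", arXiv:1504.05151 (2015). We shall prove it.

**Theorem A.** Let $d\ge2$, $n>2$ and $Z=\sum_{i=1}^sm_ip_i\subset\mathbb P^n$. Then $h^1(\mathcal I_Z(d))=0$ if all the following hold:

- (C1) $\mathrm w(Z)\le nd+1$;
- (C2) $\mathrm w_L(Z)\le d+1$ for each line $L$;
- (C3) for $r=2,\dots,n-1$ and every $r$-dimensional linear subspace $L$ we have $\mathrm w_L(Z)\le rd+2$; and if $\mathrm w_L(Z)=rd+2$, then $h^1(L,\mathcal I_{Z\cap L}(d))=0$.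

For $d=2$, $n=3$ and simple points this says: at most seven points of $\mathbb P^3$ impose independent conditions on quadrics as soon as no four are collinear, no seven are coplanar and no six lie on a conic of a plane.

**Definition (tight).** A linear subspace $L\subseteq\mathbb P^n$ of dimension $r\ge1$, possibly $L=\mathbb P^n$, is tight if $\mathrm w_L(Z)=rd+2$. A maximal tight subspace is one that is maximal under inclusion among tight subspaces. For dimension reasons every tight subspace lies in a maximal tight one.

**Theorem B.** Let $n,d\ge1$, let all $m_i\le d+1$, and assume $\mathrm w_L(Z)\le d\dim L+2$ for every linear subspace $L\subseteq\mathbb P^n$ with $\dim L\ge1$. Then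
$$h^1(\mathbb P^n,\mathcal I_Z(d))=\sum_{N\ \text{maximal tight}}h^1(N,\mathcal I_{Z\cap N}(d)).$$

**Theorem B implies Theorem A.** Through every $p_i$ there is a line, so (C2) gives $m_i\le d+1$; it also says that no line is tight. By (C1), $\mathbb P^n$ is not tight and satisfies the weight bound. By (C3) the bound holds for $2\le r\le n-1$, and each tight $L$ has $h^1(L,\mathcal I_{Z\cap L}(d))=0$. So the right-hand side of Theorem B is $0$. $\square$

Let us test Theorem B on small cases.

**Example 2.1 ($n=1$).** On $\mathbb P^1$ the hypothesis is $\mathrm w(Z)\le d+2$, and $\mathcal I_Z(d)=\mathcal O(d-\mathrm w(Z))$. If $\mathrm w(Z)\le d+1$, then $h^1=0$ and there is no tight subspace. If $\mathrm w(Z)=d+2$, then $h^1=h^1(\mathcal O(-2))=1$ and $\mathbb P^1$ itself is the only tight subspace. In particular, a tight line always has $h^1=1$.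

**Example 2.2 (why maximal).** Let $d=1$ and take four simple points of $\mathbb P^3$, three on a line $L$ and one off it. The line is tight ($3=1+2$), and so is the plane they span ($4=2+2$). The four vectors have rank $3$, so $h^1=1$, and also $h^1=1$ in the line and in the plane. The sum over maximal tight subspaces is $1$, which is correct; the sum over all tight subspaces would be $2$.

**Example 2.3 (two maximal tight lines).** Let $d=2$, $Z=3q+p_1+p_2\subset\mathbb P^3$ with $q=e_0$, $p_1=e_1$, $p_2=e_2$. The lines $qp_1$ and $qp_2$ have weight $4=d+2$, so they are tight; the plane has weight $5=2d+1$ and is not. A triple point imposes ten conditions and kills all quadrics, so $h^1=(10+1+1)-10=2$. Each line contributes $1$ by Example 2.1, and $1+1=2$.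

If $\mathbb P^n$ is tight, it is the only maximal tight subspace and Theorem B is trivial. So from Section 4 on we assume:

**Standing hypotheses.** All $m_i\le d+1$; $\mathrm w_L(Z)\le d\dim L+2$ for all $L$ with $\dim L\ge1$; and $\mathbb P^n$ is not tight, that is, $\mathrm w(Z)\le nd+1$.

Write $S=\{p_1,\dots,p_s\}$, $V=K^{n+1}$, $\mathbb P^n=\mathbb P(V)$. For $q\in S$ let $m_q$ be its multiplicity, $\mathfrak p_q$ its ideal and $\hat q\in V$ a representative vector. For a linear subspace $L$ let $\hat L\subseteq V$ be the corresponding vector subspace, so $\dim\hat L=\dim L+1$.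

## 3. Separating simple points by products of hyperplanes

For simple points, $h^1=0$ means that for every $q\in S$ some form of degree $d$ vanishes on $S\setminus\{q\}$ but not at $q$. The first thing to try is a product of $d$ linear forms: distribute the other points over $d$ hyperplanes that avoid $q$. The tool for distributing is a theorem on matroids.

Let $E=(v_x)_{x\in E}$ be a finite family of nonzero vectors in a vector space $W$, repetitions allowed. Call $X\subseteq E$ independent if $(v_x)_{x\in X}$ is linearly independent, and put $r(X)=\dim\langle v_x:x\in X\rangle$. This is the linear matroid of $E$, with rank function $r$.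

**Theorem 3.1 (Edmonds' matroid partition theorem).** The ground set of a finite matroid with rank function $r$ can be partitioned into $d$ (possibly empty) independent sets if and only if $|X|\le d\,r(X)$ for all subsets $X$.

This is from Edmonds, *Minimum partition of a matroid into independent subsets*, J. Res. Nat. Bur. Standards 69B (1965) 67–72. "Only if" is clear, since each independent set meets $X$ in at most $r(X)$ elements. We use "if", which we take from that paper. For a subspace $M\subseteq W$ put $E\cap M=\{x\in E: v_x\in M\}$. Taking $M=\langle v_x:x\in X\rangle$ for each $X$, we get: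
$$\text{if }|E\cap M|\le d\dim M\text{ for all subspaces }M\subseteq W,\text{ then }E=C_1\sqcup\dots\sqcup C_d\text{ with each }C_a\text{ independent.}\tag{3.1}$$
For example, let $d=2$ and $E=(v,v,w,w')$ in $K^2$ with $v,w,w'$ pairwise independent. The inequality holds, and $\{v,w\}\sqcup\{v,w'\}$ is a partition. Three copies of $v$ would violate the inequality for $M=\langle v\rangle$, and indeed two of them would share a class.

**Proposition 3.2.** If all $m_i=1$ and $\mathrm w_L(Z)\le rd+1$ for every $r$-dimensional $L\subseteq\mathbb P^n$, $r\ge1$, then $h^1(\mathcal I_Z(d))=0$.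

*Proof.* Fix $q\in S$ and consider the images of the other points in $V/K\hat q$; they are nonzero. A nonzero subspace of $V/K\hat q$ is $\hat M/K\hat q$ with $q\in M$ and $r=\dim M\ge1$. It has vector space dimension $r$ and contains $\mathrm w_M-1\le rd$ of the images. By (3.1) the other points split into $C_1,\dots,C_d$ with each $C_a$ independent modulo $\hat q$. So $\hat q$ together with the vectors of $C_a$ is an independent family, and there is a linear form $\ell_a$ vanishing on $C_a$ with $\ell_a(\hat q)=1$. The form $\ell_1\cdots\ell_d$ vanishes on $S\setminus\{q\}$ and not at $q$. $\square$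

**Where this stops.** Suppose $q$ lies on a tight $M$ of dimension $r$. Then $rd+1$ images lie in a space of dimension $r$, and no partition into $d$ independent sets exists. This is not a defect of Edmonds' theorem. Take $d=2$ and six points of a plane, no three collinear and not all on a conic. By Example 1.3 some conic passes through five of them and misses $q$. But a product of two linear forms not vanishing at $q$ contains at most $2+2=4$ of the other five. So products of linear forms cannot separate $q$, although $q$ can be separated. A second limitation is multiplicity. Taking $m_{q'}$ copies of each $q'$ produces forms in $\mathfrak p_{q'}^{m_{q'}}$, but if $m_q\ge2$, a single form that does not vanish at $q$ is not enough: one must separate all of $R_d/(\mathfrak p_q^{m_q})_d$.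

We treat the second difficulty first (Sections 4 and 5), by letting a tensor record the whole jet at $q$ and by turning the partition into a wedge product. The remaining obstruction will then be an excess of exactly one on tight subspaces, which Sections 6 to 9 remove.

## 4. Dependencies as tuples of symmetric tensors

Put $\Gamma_d(V)=(V^{\otimes d})^{S_d}$, the symmetric tensors. The space $R_d=\mathrm{Sym}^d(V^*)$ is the quotient of $(V^*)^{\otimes d}$ by the span of all $\pi\tau-\tau$ with $\pi\in S_d$. Its dual is the annihilator of that span in $V^{\otimes d}$, which is $\Gamma_d(V)$. This holds in every characteristic, and the pairing is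
$$\langle D,\ell_1\cdots\ell_d\rangle=(\ell_1\otimes\dots\otimes\ell_d)(D).$$
For instance, $\langle\hat q^{\otimes d},f\rangle=f(\hat q)$.

**Definition.** For $q\in S$ let $F_q(V)\subseteq V^{\otimes d}$ be the sum, over all $B\subseteq\{1,\dots,d\}$ with $|B|=d-m_q+1$, of the spaces of tensors having $\hat q$ in all positions of $B$. Note $0\le d-m_q+1\le d$.

If $m_q=1$, then $F_q(V)=K\hat q^{\otimes d}$. If $m_q=d+1$, then $F_q(V)=V^{\otimes d}$. If $d=m_q=2$, then $F_q(V)=\hat q\otimes V+V\otimes\hat q$.

**Lemma 4.1.** A tensor $D\in\Gamma_d(V)$ kills $(\mathfrak p_q^{m_q})_d$ if and only if $D\in F_q(V)$.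

*Proof.* Write $V=K\hat q\oplus T'$ and $V^*=Kx_0\oplus T'^*$, where $x_0$ is $1$ at $\hat q$ and $0$ on $T'$, and $T'^*$ is the space of linear forms vanishing at $q$. Then $V^{\otimes d}=\bigoplus_BV_B$, where $V_B$ has $\hat q$ in the positions $B$ and $T'$ in the others. The tensors with $\hat q$ in all positions of $B$ form $\bigoplus_{B'\supseteq B}V_{B'}$, so $F_q(V)=\bigoplus_{|B|\ge d-m_q+1}V_B$. The space $(\mathfrak p_q^{m_q})_d$ is spanned by the products $\ell_1\cdots\ell_d$, in all orderings, with each $\ell_a$ in $\{x_0\}\cup T'^*$ and at least $m_q$ factors in $T'^*$. The functionals $\ell_1\otimes\dots\otimes\ell_d$ with $x_0$ exactly in the positions $B$ vanish on $V_{B'}$ for $B'\ne B$ and span $V_B^*$. So $D$ kills $(\mathfrak p_q^{m_q})_d$ if and only if its components $D_B$ with $d-|B|\ge m_q$ vanish, that is, if and only if $D\in F_q(V)$. $\square$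

By Lemma 4.1 the dual of $R_d/(\mathfrak p_q^{m_q})_d$ is $\Gamma_d(V)\cap F_q(V)$. The dual of the cokernel in (2.1) is the kernel of the transposed map $(D_q)\mapsto\sum_qD_q$. Hence
$$h^1(\mathcal I_Z(d))=\dim\mathrm{Dep}(Z),\qquad \mathrm{Dep}(Z)=\Big\{(D_q)_{q\in S}:\ D_q\in\Gamma_d(V)\cap F_q(V),\ \sum_qD_q=0\Big\}.\tag{4.1}$$
For a linear subspace $N$ with $\dim N\ge1$ the same argument inside $N$ gives
$$h^1(N,\mathcal I_{Z\cap N}(d))=\dim\mathrm{Dep}(Z\cap N),\tag{4.2}$$
where $\mathrm{Dep}(Z\cap N)$ is defined with $\hat N$ in place of $V$ and $S\cap N$ in place of $S$. Since $\Gamma_d(\hat N)\cap F_q(\hat N)\subseteq\Gamma_d(V)\cap F_q(V)$, extension by zero embeds $\mathrm{Dep}(Z\cap N)$ into $\mathrm{Dep}(Z)$.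

**Example 4.2.** In Example 1.1 the relation is the identity $(e_0+e_1)^{\otimes2}+(e_0-e_1)^{\otimes2}-2e_0^{\otimes2}-2e_1^{\otimes2}=0$. In Example 1.2 it is the pair $(D,-D)$ with $D=e_0\otimes e_1+e_1\otimes e_0$. In Example 2.3, $F_q(V)$ is everything, and the dependencies are
$$D_q=a\,e_1^{\otimes2}+b\,e_2^{\otimes2},\quad D_{p_1}=-a\,e_1^{\otimes2},\quad D_{p_2}=-b\,e_2^{\otimes2}.$$

Theorem B now asks for an isomorphism $\mathrm{Dep}(Z)\cong\bigoplus_N\mathrm{Dep}(Z\cap N)$ over the maximal tight $N$. Extension by zero maps the right side to the left. We shall construct a map in the other direction, by projecting a dependency to each $N$.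

## 5. Wedging with copies of points

Let $U=K^d$ with basis $\epsilon_1,\dots,\epsilon_d$, one basis vector for each tensor position. Then $V\otimes U=\bigoplus_aV\otimes\epsilon_a$ is $d$ copies of $V$.

**Four elementary facts.** Let $u_1,\dots,u_t$ be linearly independent in a finite-dimensional space $Y$, and $X=u_1\wedge\dots\wedge u_t$.

**(E1)** For $\theta\in\Lambda Y$: $\theta\wedge X=0$ if and only if the image $\bar\theta$ of $\theta$ in $\Lambda(Y/\langle u_1,\dots,u_t\rangle)$ is $0$. Let $C$ be a complement of $\langle u_1,\dots,u_t\rangle$, so $\Lambda Y=\Lambda C\otimes\Lambda\langle u_1,\dots,u_t\rangle$. Write $\theta=\theta_C+\theta'$ with $\theta_C\in\Lambda C$ and $\theta'$ in the ideal generated by the $u_j$. Then $\theta\wedge X=\theta_C\wedge X$. Wedging with $X$ is injective on $\Lambda C$, and $\theta_C$ corresponds to $\bar\theta$ under $C\cong Y/\langle u_1,\dots,u_t\rangle$.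

**(E2)** If $\theta\wedge u_j=0$ for all $j$, then in a basis of $Y$ extending $u_1,\dots,u_t$ every monomial occurring in $\theta$ contains all $u_j$. Indeed, wedging with $u_j$ sends the basis monomials without $u_j$ to distinct basis monomials up to sign. In particular $\theta=0$ if $\theta\in\Lambda^kY$ with $k<t$.

**(E3)** A factor of a nonzero polynomial that is homogeneous in a block of variables is homogeneous in that block. If $F=GH$, the product of the parts of $G$ and $H$ of highest degree in the block is nonzero, and so is the product of the parts of lowest degree. Both are parts of $F$, so the two total degrees agree. Hence highest and lowest degree agree for $G$ and for $H$.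

**(E4)** Call a subset of an affine space $K^M$ open if it has the form "some polynomial from a given list is nonzero". Two nonempty open sets intersect, and a polynomial vanishing on a nonempty open set is zero. Both hold because $K$ is infinite and a product of nonzero polynomials is nonzero.

**Definition.** For a finite family $E=(v_x)_{x\in E}$ of nonzero vectors in a finite-dimensional space $W$ and $y=(y_x)\in U^E$ put
$$X_E(y)=\bigwedge_{x\in E}(v_x\otimes y_x)\in\Lambda^{|E|}(W\otimes U)\qquad(\text{fixed order},\ X_\emptyset=1).$$

The coordinates of $X_E(y)$ are polynomials in $y$, linear in each block $y_x$. Signs from reordering are irrelevant below and are not recorded.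

**Lemma 5.1.** If $|E\cap M|\le d\dim M$ for all subspaces $M\subseteq W$, then $X_E(y)\ne0$ for some $y$, hence for all $y$ in a nonempty open set.

*Proof.* Take the partition $E=C_1\sqcup\dots\sqcup C_d$ of (3.1) and put $y_x=\epsilon_a$ for $x\in C_a$. The vectors $v_x\otimes\epsilon_a$, $x\in C_a$, are independent in $W\otimes\epsilon_a$, so all $v_x\otimes y_x$ are independent. $\square$

**The embedding of tensors.** Let
$$\iota:V^{\otimes d}\hookrightarrow\Lambda^d(V\otimes U),\qquad v_1\otimes\dots\otimes v_d\mapsto(v_1\otimes\epsilon_1)\wedge\dots\wedge(v_d\otimes\epsilon_d).$$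
Since $\Lambda(\bigoplus_aV\otimes\epsilon_a)=\bigotimes_a\Lambda(V\otimes\epsilon_a)$, the map $\iota$ is an isomorphism onto the part of multidegree $(1,\dots,1)$. We also write $D$ for $\iota(D)$. A tensor with $\hat q$ in $d-m_q+1$ positions becomes a wedge with that many factors from $\hat q\otimes U$, so
$$\iota(F_q(V))\subseteq\Lambda^{d-m_q+1}(\hat q\otimes U)\wedge\Lambda^{m_q-1}(V\otimes U).\tag{5.1}$$

The link with Section 3 is this. Let $y_x=\epsilon_a$ for $x\in C_a$, where the $C_a$ are independent sets. By (E1), $D\wedge X_E(y)=0$ if and only if the image of $D$ in $\bigotimes_aV/\langle v_x:x\in C_a\rangle$ is zero, that is, if and only if $(\ell_1\otimes\dots\otimes\ell_d)(D)=0$ for all $\ell_a$ vanishing on $C_a$. So wedging with $X_E(y)$ tests $D$ against the products of hyperplanes of Section 3. General $y$ gives more tests.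

**Definition.** For $S'\subseteq S$, the family of copies of $S'$ consists of $m_q$ copies of $\hat q$ for every $q\in S'$. Thus the family of copies of $S'$ has exactly $\mathrm w_M$, computed with $S'$ instead of $S$, members in $\hat M$.

If $E$ is the family of copies of $S'$ and $q\in S'$, then
$$D\wedge X_E(y)=0\quad\text{for all }D\in F_q(V),\ y\in U^E.\tag{5.2}$$
By (5.1) each term contains $(d-m_q+1)+m_q=d+1$ factors from the $d$-dimensional space $\hat q\otimes U$. Now let $(D_q)\in\mathrm{Dep}(Z)$. Since $D_q=-\sum_{q'\ne q}D_{q'}$, (5.2) gives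
$$D_q\wedge X_A(y)=0\quad\text{for all }y,\qquad A=\text{family of copies of }S\setminus\{q\}.\tag{5.3}$$
So we need a criterion for when such vanishing forces $D_q=0$. The next lemma is the basic one. In it, wedging acts on the first factor of $\Lambda(W\otimes U)\otimes H$.

**Lemma 5.2.** Let $A$ be a finite family of nonzero vectors in $W$ and $k\ge0$ with $|A\cap M|\le d\dim M-k$ for every subspace $M$ containing a member of $A$. Let $H$ be a finite-dimensional vector space and $\omega\in\Lambda^k(W\otimes U)\otimes H$ with $\omega\wedge X_A(y)=0$ for all $y\in U^A$. Then $\omega=0$.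

*Proof.* Applying functionals on $H$, we may take $H=K$. We use induction on $|A|$. If $A=\emptyset$, then $X_A=1$ and $\omega=0$. Otherwise choose $x\in A$ and put $A'=A\setminus\{x\}$, which inherits the hypothesis. Suppose $\omega\ne0$.

By induction $\omega\wedge X_{A'}(y')\ne0$ for $y'$ in a nonempty open set. Next, consider $A'$ together with $k+1$ further copies of $v_x$. This family satisfies the condition of Lemma 5.1. If $v_x\in M$, it has $|A'\cap M|+k+1=|A\cap M|+k\le d\dim M$ members in $M$. If $v_x\notin M$, it has $|A'\cap M|$ members in $M$, which is $0$ or at most $d\dim M-k$. So there are $z_1,\dots,z_{k+1}\in U$ such that $X_{A'}(y')\wedge\bigwedge_j(v_x\otimes z_j)\ne0$ for $y'$ in a nonempty open set. By (E4) fix one $y'$ that satisfies both requirements.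

Let $Q'=(W\otimes U)/\langle v_{x'}\otimes y'_{x'}:x'\in A'\rangle$; these vectors are independent because $X_{A'}(y')\ne0$. By (E1), $\bar\omega\ne0$ in $\Lambda^kQ'$. The images $\bar z_j$ of $v_x\otimes z_j$ are $k+1$ linearly independent vectors of $Q'$. Since $\omega\wedge X_A(y',z_j)=0$, where $z_j$ is the value in the block of $x$, (E1) gives $\bar\omega\wedge\bar z_j=0$ for all $j$. By (E2), $\bar\omega=0$, a contradiction. $\square$

The next lemma adapts this to tensors with many factors $\hat q$, as in (5.1); those factors are moved into the coefficient space $H$.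

**Lemma 5.3.** Let $0\ne\hat q\in V_0$, a finite-dimensional space, let $0\le i\le p$, let $H$ be a finite-dimensional vector space, and let
$$\omega\in\big[\Lambda^{p-i}(\hat q\otimes U)\wedge\Lambda^i(V_0\otimes U)\big]\otimes H.$$
Let $A$ be a finite family in $V_0\setminus K\hat q$ with $|A\cap M|\le d(\dim M-1)-i$ for every subspace $M\ni\hat q$ containing a member of $A$. If $\omega\wedge X_A(y)=0$ for all $y$, then $\omega=0$.

*Proof.* Write $V_0=K\hat q\oplus T'$. Then $\omega=\sum_{j\le i}\omega_j$ with $\omega_j\in\Lambda^{p-j}(\hat q\otimes U)\otimes\Lambda^j(T'\otimes U)\otimes H$. Suppose $\omega\ne0$ and let $j$ be maximal with $\omega_j\ne0$. Write $v_x=\alpha_x\hat q+t_x$ with $0\ne t_x\in T'$, and let $A_{T'}=(t_x)$. A term of $\omega_{j'}\wedge X_A(y)$ has degree at most $j'+|A|$ in $T'\otimes U$, with equality only when every factor $v_x\otimes y_x$ contributes $t_x\otimes y_x$. So the part of $\omega\wedge X_A(y)$ of $T'$-degree $j+|A|$ is $\omega_j\wedge X_{A_{T'}}(y)$, and it vanishes for all $y$. For $M'\subseteq T'$ containing some $t_x$,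
$$|A_{T'}\cap M'|=|A\cap(M'\oplus K\hat q)|\le d\dim M'-i\le d\dim M'-j.$$
Lemma 5.2 with $W=T'$, $k=j$ and coefficient space $\Lambda^{p-j}(\hat q\otimes U)\otimes H$ gives $\omega_j=0$, a contradiction. $\square$

This already settles the case without tight subspaces, now with multiplicities.

**Proposition 5.4.** Under the standing hypotheses, if there is no tight subspace, then $h^1(\mathcal I_Z(d))=0$.

*Proof.* Let $(D_q)\in\mathrm{Dep}(Z)$ and fix $q$. Apply Lemma 5.3 to (5.3) with $V_0=V$, $H=K$, $p=d$, $i=m_q-1$; the form of $D_q$ is given by (5.1). For $\hat M\ni\hat q$ containing a member of $A$ and $r=\dim M\ge1$ we have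
$$|A\cap\hat M|=\mathrm w_M-m_q\le rd+1-m_q=d(\dim\hat M-1)-i .$$
So $D_q=0$. $\square$

If $M\ni q$ is tight, then $|A\cap\hat M|=rd+2-m_q$, exactly one more than Lemma 5.3 allows. The conclusion $D_q=0$ may then be false, as six points on a conic show.

## 6. Tight subspaces: one too many inside, one fewer outside

Let $N$ be a maximal tight subspace. Its weight exceeds the harmless value $d\dim N+1$ by one. This excess has two compensations, and the rest of the proof consists of using them.

The first is outside $N$. If $M\supsetneq N$, then $M$ is not tight, so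
$$\mathrm w_M-\mathrm w_N\le(d\dim M+1)-(d\dim N+2)=d(\dim M-\dim N)-1.\tag{6.1}$$
Thus in the quotient $V/\hat N$ the copies of points off $N$ satisfy the inequality of Lemma 5.1 with one to spare.

The second concerns the parts of $D_q$, $q\in S\cap N$, that leave $N$. In Lemma 5.3 the bound is $d(\dim M-1)-i$, where $i$ counts the factors of $\omega$ that are allowed to differ from $\hat q$. If at least one of the $m_q-1$ free factors of $D_q$ points out of $N$ and is absorbed in the coefficient space $H$, then inside $N$ we have $i\le m_q-2$, and the bound becomes at least $rd+2-m_q$. That is what a tight subspace needs. So the parts that leave $N$ can be made to vanish, once we work modulo the copies of points off $N$. What is left of $D_q$ will be a tensor on $\hat N$.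

We also need to know how several maximal tight subspaces meet.

**Lemma 6.1.** Distinct maximal tight subspaces $N,N'$ meet in at most one point.

*Proof.* Let $\nu=\dim N$, $\nu'=\dim N'$, $\delta=\dim(N\cap N')$, and suppose $\delta\ge1$. Then $\mathrm w_{N\cap N'}\le\delta d+2$, so
$$\mathrm w_{N+N'}\ge\mathrm w_N+\mathrm w_{N'}-\mathrm w_{N\cap N'}\ge(\nu d+2)+(\nu'd+2)-(\delta d+2)=d\dim(N+N')+2 .$$
By hypothesis equality holds, so $N+N'$ is tight. It contains $N$ and $N'$ and is strictly larger than at least one of them, which contradicts maximality. $\square$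

In Example 2.3 the two maximal tight lines meet in the point $q$.

## 7. The coordinates of $X_E(y)$ have no common factor

The projection of $D_q$ to $\hat N$ will at first depend on the parameter $y$. The spare unit in (6.1) makes it constant, through the following lemma. For $W=K$ and $d$ copies of the vector $1$, $X_E(y)$ is the single polynomial $\det(y_1,\dots,y_d)$, a nonconstant common factor. For $W=K$, $d=2$ and one copy, $X_E(y)=y$ has coordinates $y_1,y_2$ without common factor. So the "$-1$" below matters.

**Lemma 7.1.** Let $E$ be a finite family of nonzero vectors in $W$ with $|E\cap M|\le d\dim M-1$ for every subspace $M$ containing a member of $E$. Then the coordinates $P_\alpha(y)$ of $X_E(y)$ in a basis of $\Lambda^{|E|}(W\otimes U)$ are polynomials in $y$, not all zero, without common nonconstant factor.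

*Proof.* If $E=\emptyset$, the only coordinate is $1$. In general not all $P_\alpha$ vanish, by Lemma 5.1. Suppose a nonconstant $f$ divides all $P_\alpha$. Each nonzero $P_\alpha$ is homogeneous of degree $1$ in each block $y_x$. By (E3), $f$ and the quotients $P_\alpha/f$ are homogeneous in each block, and their degrees in a block add up to $1$. Let $E_1$ be the set of blocks in which $f$ has degree $1$, and $E_2=E\setminus E_1$. Then $E_1\ne\emptyset$, and
$$X_E(y)=f(y_{E_1})\,G(y_{E_2})$$
with $G$ vector-valued.

Fix $x\in E_1$. The family $E$ with one extra copy of $v_x$ satisfies the condition of Lemma 5.1: a subspace $M$ containing $v_x$ has at most $(d\dim M-1)+1$ members, and for other $M$ nothing changes. So there are $y$ and $z\in U$ with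
$$X_E(y)\wedge(v_x\otimes z)\ne0.\tag{7.1}$$
In particular $X_E(y)\ne0$, so $f(y_{E_1})\ne0$. Write $X_E(y)=\pm(v_x\otimes y_x)\wedge Y$ with $Y=X_{E\setminus x}$. Replacing $y_x$ by $y_x+z$ does not change $G(y_{E_2})$, so the new value of $X_E$ is a scalar multiple of the old one. Subtracting, $(v_x\otimes z)\wedge Y=c\,(v_x\otimes y_x)\wedge Y$ for some $c\in K$. Wedging with $v_x\otimes z$ gives $0=c\,(v_x\otimes z)\wedge(v_x\otimes y_x)\wedge Y$. The wedge on the right is $\pm X_E(y)\wedge(v_x\otimes z)\ne0$, so $c=0$, and hence $(v_x\otimes z)\wedge Y=0$. This contradicts (7.1). $\square$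

## 8. Projecting a tensor to a maximal tight subspace

**Example 8.1.** In Example 2.3 let $N$ be the line $qp_1$ and $D_q=a\,e_1^{\otimes2}+b\,e_2^{\otimes2}$. The only point off $N$ is $p_2$, so $X_E(y)=e_2\otimes y$. Since $(e_2\otimes\epsilon_1)\wedge(e_2\otimes\epsilon_2)\wedge(e_2\otimes y)=0$, we get $D_q\wedge X_E(y)=\iota(a\,e_1^{\otimes2})\wedge X_E(y)$ for all $y$. Wedging with the copy of $p_2$ removes the part of $D_q$ that belongs to the other line, and the tensor $a\,e_1^{\otimes2}$ on $\hat N$ does not depend on $y$.

**Proposition 8.2.** Let $N$ be maximal tight, $N_U:=\hat N\otimes U$, $q\in S\cap N$, $m=m_q$. Let $A$ be the family of copies of $(S\cap N)\setminus\{q\}$ and $E$ the family of copies of some subset of $S\setminus N$. Let $D\in\Gamma_d(V)\cap F_q(V)$ satisfy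
$$D\wedge X_A(y_A)\wedge X_E(y_E)=0\quad\text{for all }y_A,y_E.\tag{8.1}$$
Then there is a unique $\psi\in\hat N^{\otimes d}$ with
$$D\wedge X_E(y)=\iota(\psi)\wedge X_E(y)\quad\text{for all }y\in U^E.\tag{8.2}$$
Moreover $\psi\in\Gamma_d(\hat N)\cap F_q(\hat N)$.

*Proof.* Choose $V=\hat N\oplus V'$, and let $\bar E$ be the image of $E$ in $V/\hat N\cong V'$. Its members are nonzero, as the points of $E$ lie off $N$.

**Step 1: the family $\bar E$ satisfies the hypothesis of Lemma 7.1.** This makes $X_{\bar E}(y)$ nonzero for general $y$, and it will be used again in Step 4. A subspace of $V/\hat N$ containing a member of $\bar E$ is $\hat M/\hat N$ with $M\supsetneq N$. By (6.1),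
$$|\bar E\cap(\hat M/\hat N)|\le\mathrm w_M-\mathrm w_N\le d\dim(\hat M/\hat N)-1 .$$
Let $\mathcal Y=\{y:X_{\bar E}(y)\ne0\}$, a nonempty open set.

**Step 2: for $y\in\mathcal Y$, the map $\Psi\mapsto\Psi\wedge X_E(y)$ is injective on $\Lambda^dN_U$.** This will give all uniqueness statements. Write $v_x=n_x+v_x'$ with $n_x\in\hat N$, $v_x'\in V'$. Each factor $n_x\otimes y_x$ raises the degree in $N_U$. So the component of $\Psi\wedge X_E(y)$ in $\Lambda^dN_U\otimes\Lambda^{|E|}(V'\otimes U)$ is $\Psi\otimes X_{\bar E}(y)$, and $X_{\bar E}(y)\ne0$.

**Step 3: for $y\in\mathcal Y$ there is $\Psi(y)\in\Lambda^dN_U$ with $D\wedge X_E(y)=\Psi(y)\wedge X_E(y)$.** Here the parts of $D$ that leave $N$ are eliminated. Fix $y\in\mathcal Y$ and let $Q=(V\otimes U)/\langle v_x\otimes y_x:x\in E\rangle$. The images of the $v_x\otimes y_x$ in $(V/\hat N)\otimes U$ are linearly independent. So the $v_x\otimes y_x$ are independent, their span meets $N_U$ only in $0$, and $N_U\hookrightarrow Q$. By (E1), $\theta\wedge X_E(y)=0$ if and only if $\bar\theta=0$ in $\Lambda Q$. So we must show that $\bar D\in\Lambda^dQ$ lies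 in $\Lambda^dN_U$; then $\Psi(y):=\bar D$ has the required property.

Choose $\hat N=K\hat q\oplus T'$ and $Q=N_U\oplus H_1$. Then
$$\Lambda^dQ=\bigoplus_{\alpha+\beta+\gamma=d}\Lambda^\alpha(\hat q\otimes U)\otimes\Lambda^\beta(T'\otimes U)\otimes\Lambda^\gamma H_1 .$$
By (5.1), $\bar D$ has only components with $\alpha\ge d-m+1$. Suppose that for some $c\ge1$ the part $\omega$ of $\bar D$ with $\gamma=c$ is nonzero. Put $H=\Lambda^cH_1$, so $\omega\in\Lambda^{d-c}N_U\otimes H$. Its nonzero components have $\beta=d-c-\alpha\le m-1-c=:i$. Since such components exist, $i\ge0$. Also $(d-c)-i=d-m+1\ge0$. Therefore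
$$\omega\in\big[\Lambda^{(d-c)-i}(\hat q\otimes U)\wedge\Lambda^iN_U\big]\otimes H .$$
By (8.1) and (E1), applied to $\theta=D\wedge X_A(y_A)$, we have $\bar D\wedge X_A(y_A)=0$ in $\Lambda Q$ for all $y_A$. Since $X_A(y_A)\in\Lambda N_U$, the part with $\gamma=c$ of this equation is $\omega\wedge X_A(y_A)=0$, up to a sign from moving $H$, for all $y_A$.

We apply Lemma 5.3 with $V_0=\hat N$ and $p=d-c$. The members of $A$ are not in $K\hat q$, as the points are distinct. Let $\hat M\subseteq\hat N$ contain $\hat q$ and a member of $A$, and let $r=\dim M\ge1$. Because $c\ge1$,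
$$|A\cap\hat M|=\mathrm w_M-m\le rd+2-m\le rd+1+c-m=d(\dim\hat M-1)-i .$$
So $\omega=0$, a contradiction. Hence only $\gamma=0$ occurs, and $\Psi(y)=\bar D\in\Lambda^dN_U$. Since only components with $\alpha\ge d-m+1$ occur,
$$\Psi(y)\in\Lambda^{d-m+1}(\hat q\otimes U)\wedge\Lambda^{m-1}N_U.\tag{8.3}$$

**Step 4: $\Psi(y)$ is constant on $\mathcal Y$.** Here the spare unit outside $N$ is used. Let $P_\alpha$ be the coordinates of $X_{\bar E}(y)$ in a basis of $\Lambda^{|E|}(V'\otimes U)$, and $\Psi_\beta$ those of $\Psi(y)$ in a basis of $\Lambda^dN_U$. Let $R_{\beta\alpha}(y)$ be the coordinates of the component of $D\wedge X_E(y)$ in $\Lambda^dN_U\otimes\Lambda^{|E|}(V'\otimes U)$. These are polynomials, each zero or homogeneous of degree $1$ in each block $y_x$. By Steps 2 and 3,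
$$\Psi_\beta(y)P_\alpha(y)=R_{\beta\alpha}(y)\quad\text{on }\mathcal Y.$$
Hence $R_{\beta\alpha}P_{\alpha'}=R_{\beta\alpha'}P_\alpha$ on $\mathcal Y$, and so as polynomials by (E4). Also, if $P_\alpha=0$ as a polynomial, then $R_{\beta\alpha}$ vanishes on $\mathcal Y$ and is $0$. So for each $\beta$ there is one rational function $\rho_\beta$ with $\rho_\beta P_\alpha=R_{\beta\alpha}$ for all $\alpha$.

Write $\rho_\beta=a/b$ in lowest terms. Then $b$ divides $aP_\alpha$, hence $P_\alpha$, for every $\alpha$. By Step 1 and Lemma 7.1, $b$ is constant, so $\rho_\beta$ is a polynomial. Choose $\alpha$ with $P_\alpha\ne0$. In $\rho_\beta P_\alpha=R_{\beta\alpha}$ the polynomial $P_\alpha$ has degree $1$ in each block, and $R_{\beta\alpha}$ is zero or has degree $1$ in each block. So $\rho_\beta$ is zero or has degree $0$ in each block: it is a constant. For $y\in\mathcal Y$ some $P_\alpha(y)\ne0$, so $\Psi_\beta(y)=\rho_\beta$.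

Write $\Psi$ for the constant value. Then $D\wedge X_E(y)=\Psi\wedge X_E(y)$ on $\mathcal Y$, hence for all $y$ by (E4). By Step 2, $\Psi$ is the only element of $\Lambda^dN_U$ with this property. Since $\iota$ is injective, $\psi$ is unique if it exists.

**Step 5: $\Psi=\iota(\psi)$ with $\psi\in\Gamma_d(\hat N)\cap F_q(\hat N)$.** Both properties come from the symmetries of $D$ and the uniqueness of $\Psi$. An invertible $g=\mathrm{diag}(g_1,\dots,g_d)$ acts on $U$, hence on $V\otimes U$ and its exterior algebra. It preserves $\Lambda^dN_U$, and $g\cdot D=(\prod g_a)D$ and $g\cdot X_E(y)=X_E(gy)$. Applying $g$ to $D\wedge X_E(y)=\Psi\wedge X_E(y)$ gives $(\prod g_a)D\wedge X_E(gy)=g\Psi\wedge X_E(gy)$. As $gy$ runs through all of $U^E$, uniqueness gives $g\Psi=(\prod g_a)\Psi$. On the part of multidegree $\mu$, $g$ acts by $\prod g_a^{\mu_a}$. If $\mu\ne(1,\dots,1)$, some $g$ has $\prod g_a^{\mu_a}\ne\prod g_a$, because $K$ is infinite, so this part of $\Psi$ is zero. Hence $\Psi$ has multidegree $(1,\dots,1)$, that is, $\Psi=\iota(\psi)$ with $\psi\in\hat N^{\otimes d}$.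

A permutation $\pi$ of the $\epsilon_a$ satisfies $\pi\,\iota(\tau)=\mathrm{sgn}(\pi)\,\iota(\pi\tau)$, the sign coming from reordering the wedge factors. Since $D$ is symmetric, $\pi D=\mathrm{sgn}(\pi)D$. Applying $\pi$ to the identity and using uniqueness as before, $\pi\Psi=\mathrm{sgn}(\pi)\Psi$, that is, $\pi\psi=\psi$. So $\psi\in\Gamma_d(\hat N)$.

Finally take a basis of $\hat N$ containing $\hat q$. By (8.3) every basis monomial of $\Psi$ contains at least $d-m+1$ factors $\hat q\otimes\epsilon_a$. As $\Psi$ has multidegree $(1,\dots,1)$, every basis tensor occurring in $\psi$ has $\hat q$ in at least $d-m+1$ positions, so $\psi\in F_q(\hat N)$. $\square$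

**Remark 8.3 (compatibility).** Let $E'\subseteq E$ be families of copies of subsets of $S\setminus N$, and let (8.1) hold for $E'$. Then it holds for $E$, and both give the same $\psi$. Indeed, wedging (8.1) for $E'$ with $X_{E\setminus E'}$ gives (8.1) for $E$. Wedging $D\wedge X_{E'}=\iota(\psi')\wedge X_{E'}$ with $X_{E\setminus E'}$ shows that $\psi'$ has the property (8.2) for $E$, so $\psi'=\psi$ by uniqueness.

## 9. The isomorphism $\mathrm{Dep}(Z)\cong\bigoplus_N\mathrm{Dep}(Z\cap N)$

We now prove Theorem B, under the standing hypotheses.

**Step 1: a linear map $\Theta_N:\mathrm{Dep}(Z)\to\mathrm{Dep}(Z\cap N)$ for each maximal tight $N$.** Let $(D_q)\in\mathrm{Dep}(Z)$ and let $E_N$ be the family of copies of $S\setminus N$. For $q\in S\cap N$, the copies of $(S\cap N)\setminus\{q\}$ together with $E_N$ form the copies of $S\setminus\{q\}$, so (5.3) is (8.1) for $D=D_q$ and $E=E_N$. Proposition 8.2 yields $\psi_q^N\in\Gamma_d(\hat N)\cap F_q(\hat N)$, and by uniqueness $\psi_q^N$ depends linearly on $D_q$. For all $y$,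
$$\Big(\sum_{q\in S\cap N}\iota(\psi_q^N)\Big)\wedge X_{E_N}(y)=\sum_{q\in S\cap N}D_q\wedge X_{E_N}(y)=-\sum_{q\in S\setminus N}D_q\wedge X_{E_N}(y)=0,$$
the last equality by (5.2). By Step 2 of the proof of Proposition 8.2 and the injectivity of $\iota$, $\sum_{q\in S\cap N}\psi_q^N=0$. So $\Theta_N:(D_q)\mapsto(\psi_q^N)_{q\in S\cap N}$ is a linear map into $\mathrm{Dep}(Z\cap N)$.

**Step 2: there are finitely many maximal tight subspaces.** This makes the direct sum finite and allows the peeling in Step 3. A maximal tight $N\ni q$ has weight at least $d+2>m_q$, so it contains a point of $S\setminus\{q\}$. By Lemma 6.1 two different ones containing $q$ share no point of $S\setminus\{q\}$. So finitely many contain a given $q\in S$. Every maximal tight subspace contains a point of $S$, and $S$ is finite.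

**Step 3: $\Theta=(\Theta_N)_N$ is injective.** We remove the maximal tight subspaces through $q$ from (5.3) one at a time, until the count of Proposition 5.4 applies. Suppose all $\psi_q^N=0$ and fix $q\in S$. Let $N_1,\dots,N_j$, $j\ge0$, be the maximal tight subspaces containing $q$. Let $A_l$ be the family of copies of the points of $S\setminus\{q\}$ not in $N_1\cup\dots\cup N_l$. We claim
$$D_q\wedge X_{A_l}(y)=0\quad\text{for all }y\text{ and }l=0,\dots,j.\tag{9.1}$$
For $l=0$ this is (5.3). Suppose it holds for $l-1$. By Lemma 6.1, $N_i\cap N_l=\{q\}$ for $i<l$, so no point of $(S\cap N_l)\setminus\{q\}$ has been removed earlier. Hence $A_{l-1}$ is the disjoint union of the family of copies of $(S\cap N_l)\setminus\{q\}$ and $A_l$, and $A_l$ is a family of copies of a subset of $S\setminus N_l$. So (8.1) holds for $D=D_q$, $N=N_l$, $E=A_l$. Proposition 8.2 gives $\psi'$ with $D_q\wedge X_{A_l}(y)=\iota(\psi')\wedge X_{A_l}(y)$ for all $y$. By Remark 8.3 applied to $A_l\subseteq E_{N_l}$, $\psi'=\psi_q^{N_l}=0$. So $D_q\wedge X_{A_l}(y)=0$, which proves (9.1).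

Now apply Lemma 5.3 to (9.1) for $l=j$, with $V_0=V$, $H=K$, $p=d$, $i=m_q-1$, using (5.1). Let $\hat M\ni\hat q$ contain a member of $A_j$, and let $r=\dim M\ge1$. If $M$ were tight, it would lie in a maximal tight subspace, which contains $q$ and so is some $N_l$. Then $A_j\cap\hat M=\emptyset$, a contradiction. So $M$ is not tight, and
$$|A_j\cap\hat M|\le\mathrm w_M-m_q\le rd+1-m_q=d(\dim\hat M-1)-i .$$
Lemma 5.3 gives $D_q=0$. As $q$ was arbitrary, $\Theta$ is injective.

**Step 4: $\Theta$ is surjective.** We show that extension by zero is a right inverse. Let $N$ be maximal tight and let $(D_q)\in\mathrm{Dep}(Z)$ be the extension by zero of an element of $\mathrm{Dep}(Z\cap N)$. For $q\in S\cap N$ we have $D_q\in\hat N^{\otimes d}$, so $\psi_q^N=D_q$ by uniqueness. Thus $\Theta_N$ returns the given element. Let $N'\ne N$ be another maximal tight subspace. Then $\psi_q^{N'}=0$ whenever $D_q=0$, so $(\psi_q^{N'})_q$ is supported on $S\cap N\cap N'$, which has at most one point by Lemma 6.1. Since $\sum_q\psi_q^{N'}=0$, all $\psi_q^{N'}$ vanish. So $\Theta$ sends $(D_q)$ to the given element in the summand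 $N$ and to $0$ in all the others. Such images span $\bigoplus_N\mathrm{Dep}(Z\cap N)$.

**Conclusion.** $\mathrm{Dep}(Z)\cong\bigoplus_N\mathrm{Dep}(Z\cap N)$ over the maximal tight $N$. Comparing dimensions by (4.1) and (4.2) gives Theorem B. With the deduction in Section 2, Theorem A follows: the conjecture is true. $\square$

## 10. Necessity and sharpness of the conditions

The argument also shows that the conditions on tight subspaces cannot be avoided.

**Proposition 10.1.** Assume $\mathrm w(Z)\le nd+1$, all $m_i\le d+1$, and $\mathrm w_L(Z)\le rd+2$ for every $r$-dimensional $L$, $1\le r\le n-1$. Then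
$$h^1(\mathcal I_Z(d))=0\iff h^1(L,\mathcal I_{Z\cap L}(d))=0\ \text{ for every tight }L.$$

*Proof.* "$\Leftarrow$" is Theorem B. "$\Rightarrow$": for every linear $L$ with $\dim L\ge1$, extension by zero embeds $\mathrm{Dep}(Z\cap L)$ into $\mathrm{Dep}(Z)$; use (4.1) and (4.2). $\square$

A tight line has $h^1=1$ by Example 2.1. So in this numerical range, (C2) and the $h^1$-condition in (C3) are necessary as well as sufficient.

**Example 10.2 (condition (C1) cannot be weakened to $\mathrm w(Z)\le nd+2$).** Take $nd+2$ distinct simple points on a rational normal curve in $\mathbb P^n$. An $r$-dimensional subspace with $r<n$ contains at most $r+1\le rd+1$ of them, and a line contains at most $2\le d+1$, so (C2) and (C3) hold. But $R_d$ restricts to the curve inside $H^0(\mathcal O_{\mathbb P^1}(nd))$, which has dimension $nd+1$. So the $nd+2$ evaluations have rank at most $nd+1$, and $h^1(\mathcal I_Z(d))\ge1$.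

**Example 10.3 (the $h^1$-assumption in (C3) cannot be dropped).** Take $2d+2$ simple points on a smooth conic in a plane $L\subset\mathbb P^n$, $n\ge3$. Then (C1) holds because $2d+2\le nd+1$. Condition (C2) holds because a line contains at most two of the points. The inequalities in (C3) hold because $2d+2\le rd+2$ for $r\ge2$. By Example 10.2 applied in $L$, $h^1(L,\mathcal I_{Z\cap L}(d))\ge1$, so $h^1(\mathcal I_Z(d))\ne0$ by Proposition 10.1. For $d=2$ and $n=3$ these are the six points on a conic of Example 1.3.
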